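# Cutting polygons and translating by a subgroup: where area and Hadwiger invariants stop being enough

## 1. Intervals on the line

Take a shape, cut it into finitely many pieces, slide the pieces, and assemble another shape. The constraint studied here is on the sliding: every translation vector must belong to a prescribed group $\Gamma$. Which shapes can be turned into which?

Fix $d\ge 1$. A polytope in $\mathbb R^d$ is a finite union of $d$-dimensional simplices with disjoint interiors; it need not be convex or connected. Polytopes are closed, and identities between indicator functions are understood up to null sets.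

**Definition.** Let $\Gamma$ be a subgroup of $\mathbb R^d$. Two polytopes $A,B$ are *equidecomposable using translations by vectors in $\Gamma$* (for short, $\Gamma$-equidecomposable) if $A$ can be partitioned into finitely many polytopes with disjoint interiors which, after translation by vectors in $\Gamma$, form such a partition of $B$.

Volume is preserved by such a process. Let us see what else is preserved when $d=1$, where a polytope is a finite union of closed intervals. For a step function $f$ with bounded support put
$$\delta_f(x)=f(x^-)-f(x^+),\qquad h_x(f)=\sum_{\gamma\in\Gamma}\delta_f(x+\gamma). \tag{1}$$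
For $f=1_{[p,q]}$ the function $\delta_f$ is $+1$ at $q$, $-1$ at $p$, and $0$ elsewhere. So $h_x(S):=h_x(1_S)$ counts right endpoints minus left endpoints of $S$ in the coset $x+\Gamma$. It is linear in $f$ and unchanged when $f$ is translated by an element of $\Gamma$; hence equidecomposable sets have the same $h_x$ for all $x$.

Three examples. For $\Gamma=\mathbb Z$, the sets $[0,\frac12]$ and $[\frac14,\frac34]$ have equal length but $h_0=-1$ for the first and $h_0=0$ for the second, so they are not $\mathbb Z$-equidecomposable. For $\Gamma=\mathbb Z$, the sets $[0,1]$ and $[\frac12,\frac32]$ have all $h_x=0$; cutting the second at $1$ and moving $[1,\frac32]$ by $-1$ gives the first. For $\Gamma=\mathbb Z+\sqrt2\,\mathbb Z$, the sets $[0,1]$ and $[0,\sqrt2-1]\cup[3,5-\sqrt2]$ both have length $1$ and all $h_x=0$, and moving the last interval by $\sqrt2-4\in\Gamma$ puts it on $[\sqrt2-1,1]$.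

**Theorem 1 (the line).** Let $\Gamma\le\mathbb R$ be any subgroup, and let $S,S'$ be polytopes in $\mathbb R$ of equal length with $h_x(S)=h_x(S')$ for all $x$. Then $S$ and $S'$ are $\Gamma$-equidecomposable.

The proof has two halves: a computation in which pieces may be subtracted, and a passage from this signed calculus to real cuttings. The setting is needed in all dimensions.

**Definition.** $\Pi$ is the group of integer-valued functions on $\mathbb R^d$ generated by the indicators of $d$-simplices (up to null sets). $\Gamma$ acts on $\Pi$ by translation, and $\Pi_\Gamma$ is the group of *coinvariants*: the quotient of $\Pi$ by the subgroup generated by all $f(\cdot-\gamma)-f$. The class of $f$ is $[f]$, and $[S]:=[1_S]$.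

For example, let $d=1$, $\Gamma=\mathbb Z$. The map $f\mapsto\sum_n f(\cdot+n)|_{[0,1]}$ kills every $f(\cdot-\gamma)-f$; conversely $f$ is equivalent to the function obtained by moving its part over each $[n,n+1]$ to $[0,1]$. So $\Pi_{\mathbb Z}$ is the group of integer step functions on $[0,1]$.

A product of $f\in\Pi$ with the indicator of a half-space or strip is again in $\Pi$, since a simplex cut by a half-space is a convex polytope (or null) and can be triangulated.

**Lemma 2.** Let $d=1$ and $f\in\Pi$ with $\int f=0$ and $h_x(f)=0$ for all $x$. Then $[f]=0$ in $\Pi_\Gamma$.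

*Proof.* The finitely supported function $\delta_f$ is an element of the free abelian group on the points of $\mathbb R$, and $h_x(f)=0$ says that its coefficients sum to $0$ on each coset of $\Gamma$. Hence
$$\delta_f=\sum_i n_i\big((x_i+\gamma_i)-(x_i)\big),\qquad n_i\in\mathbb Z,\ \gamma_i\in\Gamma.$$
For real $p,q$ let $\langle p,q\rangle$ be $1_{[p,q]}$ if $p\le q$ and $-1_{[q,p]}$ otherwise. Its $\delta$ is $(q)-(p)$, and $\langle p,q\rangle+\langle q,r\rangle=\langle p,r\rangle$. A step function of bounded support with $\delta=0$ has no jumps, so it is $0$. Therefore $f=\sum_i n_i\langle x_i,x_i+\gamma_i\rangle$.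

The class of $\langle x,x+\gamma\rangle$ does not depend on $x$. Indeed
$$\langle 0,x\rangle+\langle x,x+\gamma\rangle=\langle0,x+\gamma\rangle=\langle0,\gamma\rangle+\langle\gamma,\gamma+x\rangle,$$
and $\langle\gamma,\gamma+x\rangle$ is the $\gamma$-translate of $\langle0,x\rangle$, so $[\langle x,x+\gamma\rangle]=[\langle0,\gamma\rangle]=:c(\gamma)$. The map $c:\Gamma\to\Pi_\Gamma$ is additive, because $\langle0,\gamma+\gamma'\rangle=\langle0,\gamma\rangle+\langle\gamma,\gamma+\gamma'\rangle$. Finally $\sum n_i\gamma_i=\int f=0$, so $[f]=\sum n_ic(\gamma_i)=c\big(\sum n_i\gamma_i\big)=c(0)=0$. $\square$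

Note how length entered. Once the endpoint invariants vanish, the class of $f$ is $c(\gamma)$ for one group element $\gamma$, and the length of $f$ *is* that element. We return to this in Section 4.

## 2. From equal classes to actual cuttings

If $[S]=[S']$, then $1_S-1_{S'}$ is a combination of differences $1_{A+\gamma}-1_A$. The auxiliary sets $A$ may lie outside $S$ and overlap. Removing them is a cancellation problem.

**Definition.** A *multipolytope* is a finite list $X=(X_1,\dots,X_r)$ of polytopes, possibly empty; $1_X=\sum 1_{X_i}$, and $[X]$ is the class of $1_X$ in $\Pi_\Gamma$. Write $X\sim Y$ if $X$ and $Y$ can be cut into finitely many pieces that correspond bijectively under translations in $\Gamma$.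

The intersection of two polytopes is, up to a null set, a polytope or empty. So if $X$ is cut into pieces $A_i$ whose translates $A_i+\gamma_i$ form $Y$, and $Y$ is cut into $B_j$ whose translates form $Z$, then cutting further into the sets $(A_i+\gamma_i)\cap B_j$ (within the same member of $Y$) gives a correspondence between $X$ and $Z$. Thus $\sim$ is an equivalence relation. Its classes form a commutative monoid $\mathcal M$ under concatenation of lists. For $u,v\in\mathcal M$ write $u\le v$ if $v=u+t$ for some $t\in\mathcal M$; this relation is transitive. A polytope is equivalent to the list of its pieces in any cutting. For single polytopes $\sim$ is $\Gamma$-equidecomposability, and $X\sim Y$ implies $[X]=[Y]$. Volume is well defined on $\mathcal M$ and on $\Pi_\Gamma$.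

**Lemma 3.** Let $\Gamma\le\mathbb R^d$.

1. (M1) If $1_X=1_Y$, then $X\sim Y$.
2. (M2) If $x+c=y+c'$ in $\mathcal M$, there are $r_{ij}\in\mathcal M$ with $x=r_{11}+r_{12}$, $c=r_{21}+r_{22}$, $y=r_{11}+r_{21}$, $c'=r_{12}+r_{22}$.
3. (M3) If $[X]=[Y]$, then $X+A\sim Y+A$ for some multipolytope $A$.
4. (M4) If $x+c=y+c$ and, in (M2) with $c'=c$, we have $r_{22}\le r_{11}$, then $x=y$.

*Proof.* (M1) Triangulate all members and cut everything along the hyperplanes spanned by all facets that occur. Since $1_X=1_Y$, each resulting cell occurs equally often in $X$ and in $Y$.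

(M2) Choose lists $X,C,Y,C'$ representing the classes and a correspondence of pieces between $X+C$ and $Y+C'$. Let $r_{11}$ be the class of the pieces going from $X$ to $Y$, $r_{12}$ from $X$ to $C'$, $r_{21}$ from $C$ to $Y$, and $r_{22}$ from $C$ to $C'$.

(M3) By definition of $\Pi_\Gamma$ we can write $1_X-1_Y=\sum_i(1_{A_i+\gamma_i}-1_{A_i})$ with simplices $A_i$ and $\gamma_i\in\Gamma$; a term with a minus sign is rewritten by $-(1_{T+\gamma}-1_T)=1_{(T+\gamma)-\gamma}-1_{T+\gamma}$. So $1_X+\sum1_{A_i}=1_Y+\sum1_{A_i+\gamma_i}$, and by (M1) $X+(A_i)_i\sim Y+(A_i+\gamma_i)_i\sim Y+(A_i)_i$.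

(M4) Write $r_{11}=r_{22}+t$. Since $c=r_{12}+r_{22}=r_{21}+r_{22}$,
$$x=r_{11}+r_{12}=t+r_{22}+r_{12}=t+c=t+r_{22}+r_{21}=r_{11}+r_{21}=y.\qquad\square$$

So the common summand $c$ can be cancelled when the part that $c$ keeps for itself fits into the part that $x$ hands to $y$.

**Lemma 4.** Let $\Gamma$ be dense in $\mathbb R^d$. Then $\mathrm{vol}(u)<\mathrm{vol}(v)$ implies $u\le v$, and $[X]=[Y]$ implies $X\sim Y$.

*Proof.* **Comparison.** *This step shows that the smaller volume can be packed into the larger one.* Let $U,V$ represent $u,v$. Choose $\theta<1$ with $\mathrm{vol}(U)<\theta^d\,\mathrm{vol}(V)$. Let $N_h$ be the number of cubes of the grid of side $h$ contained in members of $V$, and $M_h$ the number of cubes of the grid of side $\theta h$ meeting the interiors of members of $U$, both counted once per member. As $h\to0$, $h^dN_h\to\mathrm{vol}(V)$ and $(\theta h)^dM_h\to\mathrm{vol}(U)$. Since $\mathrm{vol}(U)/\theta^d<\mathrm{vol}(V)$, we get $M_h\le N_h$ for small $h$. Assign to each small cube its own large cube. The translations that move a cube of side $\theta h$ into the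 interior of a cube of side $h$ form a nonempty open set, so some $\gamma\in\Gamma$ does it. Move the part of $U$ in each small cube by the corresponding $\gamma$. The images lie in distinct large cubes inside $V$, so $V$ is cut into translated pieces of $U$ and a remainder. Hence $u\le v$.

**Cancellation.** *This step removes the auxiliary list of (M3).* Let $[X]=[Y]$ and $\mu=\mathrm{vol}(X)=\mathrm{vol}(Y)$. If $\mu=0$ both are empty. Otherwise take $A$ from (M3) and cut it into parts of positive volume at most $\mu/4$; cancel these one at a time. At each step we have $x+c=y+c$ with $\mathrm{vol}(x)=\mathrm{vol}(y)\ge\mu$ (parts not yet cancelled are included in $x$ and $y$) and $\mathrm{vol}(c)\le\mu/4$. In (M2),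
$$\mathrm{vol}(r_{22})\le\mathrm{vol}(c)\le\tfrac{\mu}4<\tfrac{3\mu}4\le\mathrm{vol}(x)-\mathrm{vol}(c)\le\mathrm{vol}(x)-\mathrm{vol}(r_{12})=\mathrm{vol}(r_{11}).$$
By the comparison $r_{22}\le r_{11}$, and (M4) gives $x=y$. $\square$

**Lemma 5.** Let $\Gamma\le\mathbb R^d$ be discrete, $d\le2$. Then $[X]=[Y]$ implies $X\sim Y$.

*Proof.* Let $Q$ be a closed convex polyhedral fundamental domain: the whole space if $\Gamma=0$, an interval or parallelogram if $\Gamma$ has full rank, a strip if $d=2$ and $\Gamma=\mathbb Zw$. Cut $X$ along the translates of $Q$ and move every part into $Q$. The result $X_Q\sim X$ has $1_{X_Q}=\big(\sum_{\gamma}1_X(\cdot-\gamma)\big)|_Q$. The map $f\mapsto\big(\sum_\gamma f(\cdot-\gamma)\big)|_Q$ kills all $f(\cdot-\gamma)-f$, so $1_{X_Q}$ depends only on $[X]$. Hence $1_{X_Q}=1_{Y_Q}$, and (M1) gives $X\sim X_Q\sim Y_Q\sim Y$. $\square$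

*Proof of Theorem 1.* Apply Lemma 2 to $f=1_S-1_{S'}$: $[S]=[S']$. A subgroup of $\mathbb R$ is dense or discrete, so Lemma 4 or Lemma 5 gives $S\sim S'$. $\blacksquare$

On the line, length and endpoint counts decide everything, for every $\Gamma$. What changes in higher dimension? First we need the analogue of the endpoint counts.

## 3. Flags, and why parallelotopes are invisible

**Definition.** Let $0\le k\le d-1$. A *$k$-flag* $\Phi$ consists of affine subspaces $V_k\subset V_{k+1}\subset\cdots\subset V_{d-1}\subset V_d=\mathbb R^d$ with $\dim V_j=j$, and, for each $j=k,\dots,d-1$, a choice of one of the two half-spaces into which $V_j$ divides $V_{j+1}$, called positive; the other is called negative. $\Phi+\gamma$ is the translated flag.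

**Definition.** For a polytope $S$ consider all sequences of faces $F_k\subset\cdots\subset F_{d-1}\subset F_d=S$ in which $F_j$ is a $j$-dimensional face of $S$ contained in $V_j$ ($k\le j\le d-1$). Put $\varepsilon_j=+1$ if $F_{j+1}$ adjoins $V_j$ from the positive side and $\varepsilon_j=-1$ if it does so from the negative side. The *weight* is
$$\omega_\Phi(S)=\sum\varepsilon_k\varepsilon_{k+1}\cdots\varepsilon_{d-1}\,\mathrm{vol}_k(F_k),$$
summed over all such sequences, where a vertex has $\mathrm{vol}_0=1$; if there is no such sequence, $\omega_\Phi(S)=0$. The function $\omega_\Phi$ is additive on polytopes.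

**Definition.** For $\Gamma\le\mathbb R^d$ the *Hadwiger invariant* of rank $k$ associated to $\Phi$ is $H_\Phi(S,\Gamma)=\sum_\Psi\omega_\Psi(S)$, where $\Psi$ runs over all *distinct* $k$-flags of the form $\Phi+\gamma$, $\gamma\in\Gamma$. Only finitely many terms are nonzero.

$H_\Phi(\cdot,\Gamma)$ is additive and invariant under translations by $\Gamma$; for $\Gamma=\mathbb R^d$ these are the classical Hadwiger invariants. So if $A,B$ are $\Gamma$-equidecomposable, then $\mathrm{vol}(A)=\mathrm{vol}(B)$ and $H_\Phi(A,\Gamma)=H_\Phi(B,\Gamma)$ for all flags of all ranks $0\le k\le d-1$.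

For $d=1$ a $0$-flag is a point $x$ with a choice of positive half-line. If the right half-line is positive, an interval has weight $+1$ at its left endpoint and $-1$ at its right endpoint, so $\omega_\Phi=-\delta(x)$ and $H_\Phi=-h_x$; with the other choice the sign changes. So Theorem 1 says that for $d=1$ equality of volume and Hadwiger invariants suffices.

For $d=2$ take the unit square and the $0$-flag with $V_0=\{0\}$, $V_1$ the $x$-axis, right half and upper half-plane positive. Its weight is $+1$. The translates by $e_1$, $e_2$, $e_1+e_2$ have weights $-1,-1,+1$. So $H_\Phi=1$ for $\Gamma=0$, and $H_\Phi=0$ for $\Gamma=\mathbb Z^2$. The $1$-flag with $V_1$ the $x$-axis, upper side positive, has weight $1$, the length of the bottom edge. For $\Gamma=\mathbb Ze_1$ all translates of this flag coincide, so it is counted once and $H_\Phi=1$. For $\Gamma=\mathbb Z^2$ the line $y=1$ contributes $-1$ and $H_\Phi=0$.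

**Sufficiency.** We say that *sufficiency holds for $\Gamma\le\mathbb R^d$* if any two polytopes of equal volume with $H_\Phi(S,\Gamma)=H_\Phi(S',\Gamma)$ for every $k$-flag and every $0\le k\le d-1$ are $\Gamma$-equidecomposable. The question whether it holds for proper subgroups $\Gamma\subsetneq\mathbb R^d$ comes from Sigrid Grepstad and Nir Lev, "Sets of bounded discrepancy for multi-dimensional irrational rotation", arXiv:1404.0165 (2014), and is posed there as open. The claim to be decided: sufficiency holds for every $d\ge1$ and every proper subgroup.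

The square example with $\Gamma=\mathbb Z^2$ is an instance of a general cancellation. Write $P(w_1,\dots,w_d)=\{\sum t_iw_i:0\le t_i\le1\}$.

**Lemma 6.** Let $w_1,\dots,w_d\in\Gamma\le\mathbb R^d$ be linearly independent and $P$ a translate of $P(w_1,\dots,w_d)$. Then $H_\Phi(P,\Gamma)=0$ for every $k$-flag $\Phi$, $0\le k\le d-1$.

*Proof.* $H_\Phi(P,\Gamma)$ is a sum over pairs $(\Psi,(F_k\subset\cdots\subset F_{d-1}))$, where $\Psi$ is one of the distinct $\Gamma$-translates of $\Phi$ and $F_j$ is a $j$-face of $P$ in $V_j(\Psi)$. There are finitely many pairs: the chain determines all $V_j(\Psi)$ as affine spans, and two translates of $\Phi$ with the same subspaces differ by a vector parallel to $V_k$, which preserves all half-spaces, so they coincide.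

The facet $F_{d-1}$ is carried to the opposite facet of $P$ by $\eta w_i$ for a unique $i$ and a sign $\eta$. Send the pair to $(\Psi+\eta w_i,(F_j+\eta w_i)_{k\le j\le d-1})$. The new sets are faces of the opposite facet, so this is again a pair, and applying the map twice gives back the original. There is no fixed point, because $w_i$ is not parallel to $V_{d-1}$. The numbers $\mathrm{vol}_k(F_k)$ and $\varepsilon_k,\dots,\varepsilon_{d-2}$ are unchanged, since everything involved has been translated. The sign $\varepsilon_{d-1}$ is reversed, since $P$ lies on opposite sides of its two opposite facets. So the terms cancel in pairs. $\square$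

## 4. Parallelograms as symbols $v\wedge w$

Let us try to repeat Lemma 2 in the plane. There, once the endpoint invariants vanished, the class was a combination of intervals $[x,x+\gamma]$ with $\gamma\in\Gamma$. In $\mathbb R^2$ the natural counterparts are the parallelograms $p+P(v,w)$ with $v,w\in\Gamma$ and $\det(v,w)>0$. The properties of $c(\gamma)$ carry over.

The class $[p+P(v,w)]$ does not depend on $p$. Move $P=p+P(v,w)$ by $tv$ with $0<t<1$: the part $p+P(tv,w)$ is lost and its translate by $v\in\Gamma$ is gained. So the class is unchanged, and the same holds for $tw$. Since $v,w$ span $\mathbb R^2$, every position can be reached in finitely many such steps.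

The class is additive: if $\det(v,w)>0$ and $\det(v',w)>0$, then $[P(v+v',w)]=[P(v,w)]+[P(v',w)]$. To see this, look along lines parallel to $w$. The union of $P(v,w)$ and $v+P(v',w)$ is the region between the path $0\to v\to v+v'$ and this path moved by $w$. The set $P(v+v',w)$ is the region between the segment $0\to v+v'$ and this segment moved by $w$. The difference of the two indicators is the signed region between path and segment minus its translate by $w\in\Gamma$, which is $0$ in $\Pi_\Gamma$.

So $[P(v,w)]$ behaves like a symbol $v\wedge w$, the area being $\det(v,w)$. Pairs of parallel vectors bound no area and should count as $0$. In the plane, $U$ always denotes a $1$-dimensional linear subspace.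

**Definition.** For $\Gamma\le\mathbb R^2$ let
$$N(\Gamma)=\Lambda^2_{\mathbb Z}\Gamma\Big/\sum_U\Lambda^2(\Gamma\cap U),$$
where $\Lambda^2(\Gamma\cap U)$ stands for its image in $\Lambda^2\Gamma$. The map $v\wedge w\mapsto\det(v,w)$ induces $\det:N(\Gamma)\to\mathbb R$.

For example, $N(\mathbb Z^2)=\mathbb Z$, generated by $e_1\wedge e_2$: here $\Lambda^2\mathbb Z^2=\mathbb Z$, and each $\mathbb Z^2\cap U$ is $0$ or infinite cyclic, so $\Lambda^2(\mathbb Z^2\cap U)=0$.

Here is the exact point at which the argument for the line stops. On the line the remaining class was $c(\gamma)$ and the length of $\gamma\in\mathbb R$ is $\gamma$ itself: a class of length $0$ is zero. In the plane, area on symbols is $\det:N(\Gamma)\to\mathbb R$, and nothing forces it to be injective. Suppose $e_1,e_2,a,b\in\Gamma$ with $\det(a,b)=1$. Then the unit square and $P(a,b)$ have equal area, and by Lemma 6 all their Hadwiger invariants vanish. If $e_1\wedge e_2-a\wedge b\ne0$ in $N(\Gamma)$, no relation seen so far makes the two classes equal. To prove that they really differ we need a new $\Gamma$-invariant of polygons.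 This is what happens, and the kernel of $\det$ turns out to be the whole story in the plane. "Rank" of $\Gamma$ means $\dim_{\mathbb Q}\Gamma\otimes\mathbb Q$.

Let $\alpha=2^{1/5}$, $e_1=(1,0)$, $e_2=(0,1)$, $a=(\alpha,\alpha^2)$, $b=(\alpha^3,\tfrac32\alpha^4)$, and
$$\Gamma_*=\mathbb Ze_1+\mathbb Ze_2+\mathbb Za+\mathbb Zb\subsetneq\mathbb R^2.$$

**Theorem 7 (counterexample).** $S=P(e_1,e_2)=[0,1]^2$ and $S'=P(a,b)$ have area $1$, and $H_\Phi(S,\Gamma_*)=0=H_\Phi(S',\Gamma_*)$ for all flags $\Phi$. They are not equidecomposable using translations by vectors in $\Gamma_*$. The group $\Gamma_*$ is dense, of rank $4$. In particular the claim is false.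

**Theorem 8 (all dimensions).** For every $d\ge2$ sufficiency fails for the dense proper subgroup $\Gamma_*\times\mathbb Q^{d-2}$ of $\mathbb R^d$. (For $d=1$ it holds for every subgroup, by Theorem 1.)

**Theorem 9 (the plane).** Let $\Gamma\le\mathbb R^2$ be any subgroup.

1. Polygons $S,S'$ are $\Gamma$-equidecomposable if and only if $[S]=[S']$ in $\Pi_\Gamma$.
2. $v\wedge w\mapsto\operatorname{sgn}\det(v,w)\,[P(v,w)]$ induces an isomorphism $\rho$ from $N(\Gamma)$ onto the subgroup of $\Pi_\Gamma$ on which all Hadwiger invariants vanish, and $\mathrm{vol}\circ\rho=\det$.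
3. Sufficiency holds for $\Gamma$ if and only if $\det:N(\Gamma)\to\mathbb R$ is injective.

**Corollary 10.** In $\mathbb R^2$ sufficiency holds for all non-dense $\Gamma$, for all $\Gamma$ of rank $\le3$, and for $\Gamma=K^2$ with $K\subseteq\mathbb R$ any subfield. Rank $3$ is sharp, by Theorem 7.

**Corollary 11 (torsion).** There are a rank-$4$ group $\Gamma\le\mathbb R^2$ and polygons $S,S'$ with equal area and Hadwiger invariants, not $\Gamma$-equidecomposable, such that two disjoint copies of $S$ are $\Gamma$-equidecomposable with two disjoint copies of $S'$. Hence no additive $\Gamma$-invariant with values in a torsion-free group separates $S$ from $S'$.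

Theorem 7 needs only Sections 3, 5, 6 and 7.

## 5. Corners of polygons

We need the planar version of $\delta_f$. Let $d=2$, let $X$ be the set of points, $Y$ the set of lines of $\mathbb R^2$, and $I=\{(x,\ell)\in X\times Y:x\in\ell\}$. The group $\Gamma$ acts on all three by translation; write $U_\ell$ for the direction of $\ell$.

**Definition.** Let $f\in\Pi$ and let $\ell$ be an oriented line. Let $j_\ell$ be the step function on $\ell$ that gives the value of $f$ immediately left of $\ell$ minus the value immediately right. It is defined off finitely many points, has compact support, and is $0$ for all but finitely many $\ell$. Put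
$$\delta_f(x,\ell)=j_\ell(x^-)-j_\ell(x^+),$$
where $x^-,x^+$ mean just before and just after $x$ on $\ell$.

Reversing the orientation changes the sign of $j_\ell$ and swaps $x^\pm$, so $\delta_f$ does not depend on the orientation. It is linear in $f$ and finitely supported, and $\delta_{f(\cdot-\gamma)}(x+\gamma,\ell+\gamma)=\delta_f(x,\ell)$.

For a convex polygon with counterclockwise boundary, an edge from $p$ to $q$ on $\ell$ has the polygon on its left, so $j_\ell=1$ on it: it contributes $+1$ at $(q,\ell)$ and $-1$ at $(p,\ell)$, and nothing else contributes. For the triangle with vertices $0,e_1,e_2$ there are six incidences of this kind. In particular, in a triangle each vertex is the end of one edge and the start of the next. By linearity, for all $f\in\Pi$,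
$$\sum_x\delta_f(x,\ell)=0\ \text{ for all }\ell,\qquad\sum_{\ell\ni x}\delta_f(x,\ell)=0\ \text{ for all }x. \tag{2}$$

This is the Hadwiger data. For a $0$-flag with $V_0=\{x\}$, $V_1=\ell$ we have $\omega_\Phi=\pm\delta(x,\ell)$, and for a $1$-flag with $V_1=\ell$ we have $\omega_\Phi=\pm\int_\ell j_\ell$, with a sign that depends only on the sign choices of the flag (and, in the second case, the orientation of $\ell$) and is constant under translation. Both sides are additive, so it is enough to check a triangle with an edge on $\ell$ (otherwise all terms are $0$). For the $0$-flag orient $\ell$ so that its positive half is ahead of $x$; for the $1$-flag keep the given orientation. Let $\eta=+1$ if the left side of $\ell$ is positive and $\eta=-1$ otherwise. On the edge, $j_\ell=\eta\varepsilon_1$. So $\int_\ell j_\ell=\eta\,\varepsilon_1\mathrm{vol}_1(F_1)=\eta\,\omega_\Phi$ for the $1$-flag. If $x$ is an endpoint of the edge, the edge lies ahead of $x$ when $\varepsilon_0=+1$ and behind when $\varepsilon_0=-1$, so $\delta(x,\ell)=-\varepsilon_0\,\eta\varepsilon_1=-\eta\,\omega_\Phi$; if $x$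 is not an endpoint, both are $0$.

## 6. A shoelace formula for alternating forms

We look for a homomorphism $F:\Pi\to A$ that is invariant under $\Gamma$ and does not vanish on parallelograms. Try
$$F(f)=\sum_{(x,\ell)\in I}\delta_f(x,\ell)\,g(x,\ell)$$
with some function $g:I\to A$. If $g$ is $\Gamma$-invariant, then $F$ is invariant, but $F$ is a combination of rank $0$ Hadwiger invariants and vanishes on the parallelograms of Lemma 6. The relations (2) allow more: $F$ is invariant as soon as the *change* of $g$ under $\gamma\in\Gamma$ has the form $h_\gamma(x)+k_\gamma(\ell)$, a function of the point plus a function of the line.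

The classical area formula has this shape. For each line choose a point $\sigma(\ell)\in\ell$, and let $g(x,\ell)=\det(\sigma(\ell),x)$. An edge from $p$ to $q$ contributes $\det(\sigma(\ell),q-p)=\det(p,q-p)=\det(p,q)$, because $\sigma(\ell)-p$ is parallel to $q-p$. So $F(1_T)=\sum\det(p,q)$ over the edges of $T$, which is twice the area.

Now replace $\det$ by an alternating bilinear $B:\Gamma\times\Gamma\to A$. Its arguments must be in $\Gamma$, so choose an equivariant $\pi:X\to\Gamma$, that is $\pi(x+\gamma)=\pi(x)+\gamma$. If there were also an equivariant $\sigma:Y\to\Gamma$, we could take $g=-B(\pi(x),\sigma(\ell))$: under $\gamma$ it changes by $-B(\pi(x),\gamma)-B(\gamma,\sigma(\ell))$, as desired. Here this approach stops. A line whose direction contains a nonzero vector of $\Gamma$ is fixed by that vector, so $\sigma$ cannot be equivariant there, and the edges of our parallelograms lie on exactly such lines. One can only have $\sigma(\ell+\gamma)=\sigma(\ell)+\gamma+u$ with an error $u\in\Gamma\cap U_\ell$, and then $g$ changes by the additional terms $-B(\pi(x),u)-B(\gamma,u)$, the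 first of which mixes $x$ and $\ell$.

Incidences, on the other hand, have no stabilizers. So there is an equivariant $\tau:I\to\Gamma$, and it can be chosen with $\tau(x,\ell)-\sigma(\ell)\in\Gamma\cap U_\ell$. The combination
$$g(x,\ell)=B\big(\sigma(\ell)-\pi(x),\,\tau(x,\ell)\big)$$
works: the first argument changes only by $u$, and if $B$ vanishes on parallel pairs, then $B(u,\tau)=B(u,\sigma)$ depends on the line alone.

**Proposition 12.** Let $\Gamma\le\mathbb R^2$, and let $B:\Gamma\times\Gamma\to A$ be an alternating bilinear map into an abelian group with $B(x,y)=0$ whenever $x,y\in\Gamma\cap U$ for some $U$. Then there is a homomorphism $F:\Pi\to A$, invariant under translations by $\Gamma$, with $F(1_P)=2B(v,w)$ for every translate $P$ of $P(v,w)$, where $v,w\in\Gamma$ and $\det(v,w)>0$.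

*Proof.* **Step 1: the choices.** *This step constructs $\pi,\sigma,\tau$.* Since $\Gamma$ acts freely on $X$, fix orbit representatives $p_0$ and put $\pi(p_0+\gamma)=\gamma$; then $\pi(p+\gamma)=\pi(p)+\gamma$. In each $\Gamma$-orbit of lines fix $\ell_0$, and for $\ell$ in the orbit let $\sigma(\ell)\in\Gamma$ be some element with $\ell=\ell_0+\sigma(\ell)$. Both $\sigma(\ell+\gamma)$ and $\sigma(\ell)+\gamma$ carry $\ell_0$ to $\ell+\gamma$, and the stabilizer of $\ell_0$ is $\Gamma\cap U_{\ell_0}$. Hence
$$u(\gamma,\ell):=\sigma(\ell+\gamma)-\sigma(\ell)-\gamma\in\Gamma\cap U_\ell .$$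
Finally, $\Gamma$ acts freely on $I$. On orbit representatives $(p_0,\ell)$ put $\tau(p_0+\gamma,\ell+\gamma)=\sigma(\ell)+\gamma$. Then $\tau(p+\gamma,\ell+\gamma)=\tau(p,\ell)+\gamma$ always, and $\tau(p_0+\gamma,\ell+\gamma)-\sigma(\ell+\gamma)=-u(\gamma,\ell)$, so $\tau(p,\ell)-\sigma(\ell)\in\Gamma\cap U_\ell$ for all incidences.

**Step 2: the change of $g$.** *This step shows that $g$ changes by a function of $p$ plus a function of $\ell$.* Let $g(p,\ell)=B(\sigma(\ell)-\pi(p),\tau(p,\ell))$. With $u=u(\gamma,\ell)$, $\sigma=\sigma(\ell)$, $\tau=\tau(p,\ell)$,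
$$g(p+\gamma,\ell+\gamma)=B(\sigma-\pi(p)+u,\ \tau+\gamma)=g(p,\ell)+B(\sigma-\pi(p),\gamma)+B(u,\tau)+B(u,\gamma).$$
Both $u$ and $\tau-\sigma$ lie in $\Gamma\cap U_\ell$, so $B(u,\tau)=B(u,\sigma)$. Therefore
$$g(p+\gamma,\ell+\gamma)-g(p,\ell)=\underbrace{-B(\pi(p),\gamma)}_{h_\gamma(p)}+\underbrace{B(\sigma(\ell),\gamma)+B\big(u(\gamma,\ell),\sigma(\ell)+\gamma\big)}_{k_\gamma(\ell)}. \tag{3}$$

**Step 3: invariance.** *This step uses (2).* Let $F(f)=\sum_{(x,\ell)\in I}\delta_f(x,\ell)g(x,\ell)$, which is additive in $f$. Since $\delta_{f(\cdot-\gamma)}(x+\gamma,\ell+\gamma)=\delta_f(x,\ell)$,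
$$F(f(\cdot-\gamma))-F(f)=\sum_{(x,\ell)}\delta_f(x,\ell)\big(g(x+\gamma,\ell+\gamma)-g(x,\ell)\big)=\sum_xh_\gamma(x)\sum_{\ell\ni x}\delta_f(x,\ell)+\sum_\ell k_\gamma(\ell)\sum_x\delta_f(x,\ell)=0.$$

**Step 4: the value on parallelograms.** *This step computes the four edges.* Let the vertices of $P$, counterclockwise, be $p,\ p+v,\ p+v+w,\ p+w$, and let $\ell=p+\mathbb Rv$, $\ell'=p+\mathbb Rw$. For a line $m$ parallel to $v$ and $q\in m$ we have $m+v=m$, so $u(v,m)=-v$, and (3) gives
$$g(q+v,m)-g(q,m)=-B(\pi(q),v)+B(\sigma(m),v)-B(v,\sigma(m)+v)=-B(\pi(q),v)+2B(\sigma(m),v). \tag{4}$$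
The bottom edge runs from $p$ to $p+v$ on $\ell$ and contributes (4) with $q=p$, $m=\ell$. The top edge runs from $p+v+w$ to $p+w$ on $\ell+w$ and contributes minus (4) with $q=p+w$, $m=\ell+w$. Here $\pi(p+w)=\pi(p)+w$ and $\sigma(\ell+w)=\sigma(\ell)+w+u'$ with $u'\in\Gamma\cap\mathbb Rv$, so $B(u',v)=0$. Bottom and top together contribute
$$B(w,v)-2B(w,v)=-B(w,v)=B(v,w).$$
In the same way, using (4) with $w$ in place of $v$, the right edge (on $\ell'+v$, from $p+v$) and the left edge (on $\ell'$, run backward, so minus (4) with $q=p$) together contribute $-B(v,w)+2B(v,w)=B(v,w)$. The total is $2B(v,w)$. $\square$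

## 7. A rank-four group in the plane

To use Proposition 12 against the unit square and $P(a,b)$, we want $B$ with $B(e_1,e_2)\ne B(a,b)$ that vanishes on parallel pairs. On $\Gamma=\mathbb Z^4$ with basis $v_1=e_1,v_2=e_2,v_3=a,v_4=b$, write $p_{ij}=x_iy_j-x_jy_i$ for $x=\sum x_iv_i$, $y=\sum y_iv_i$, and try $B=p_{12}$. The determinant is a linear form in the six minors:
$$\det(x,y)=p_{12}+\det(a,b)\,p_{34}+a_2p_{13}+b_2p_{14}-a_1p_{23}-b_1p_{24}.$$
With $\det(a,b)=1$ and $1,a_1,a_2,b_1,b_2$ independent over $\mathbb Q$, parallel pairs satisfy $p_{13}=p_{14}=p_{23}=p_{24}=0$ and $p_{34}=-p_{12}$. The remaining possibility $p_{12}\neq0$ is excluded by the Plücker identity. The numbers $\alpha,\alpha^2,\alpha^3,\frac32\alpha^4$ are chosen to meet these requirements.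

*Proof of Theorem 7.* **Step 1: the group and the areas.** *This step checks the hypotheses.* The polynomial $x^5-2$ is irreducible by Eisenstein's criterion, so $1,\alpha,\dots,\alpha^4$ are linearly independent over $\mathbb Q$. If $n_1e_1+n_2e_2+n_3a+n_4b=0$ with $n_i\in\mathbb Z$, the first coordinate $n_1+n_3\alpha+n_4\alpha^3=0$ gives $n_1=n_3=n_4=0$, and then $n_2=0$. So $v_1,\dots,v_4$ is a $\mathbb Z$-basis of $\Gamma_*$, and the rank is $4$. $\Gamma_*$ is countable, hence proper. It is dense by Kronecker's theorem: the multiples of $(\alpha,\alpha^2)$ are dense modulo $\mathbb Z^2$, since $1,\alpha,\alpha^2$ are independent over $\mathbb Q$. Moreover $\det(e_1,e_2)=1$ and $\det(a,b)=\frac32\alpha^5-\alpha^5=\frac12\alpha^5=1$. So both areas are $1$, and by Lemma 6 all Hadwiger invariants of $S$ and $S'$ vanish.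

**Step 2: the form $B$.** *This step checks that $B(x,y)=p_{12}\in\mathbb Z$ vanishes on parallel pairs.* We have
$$\det(x,y)=(p_{12}+p_{34})-p_{23}\,\alpha+p_{13}\,\alpha^2-p_{24}\,\alpha^3+\tfrac32p_{14}\,\alpha^4 .$$
If $x,y$ lie in a common $U$, this is $0$, so $p_{23}=p_{13}=p_{24}=p_{14}=0$ and $p_{34}=-p_{12}$. The Plücker identity $p_{12}p_{34}-p_{13}p_{24}+p_{14}p_{23}=0$ (expand $(x\wedge y)\wedge(x\wedge y)=0$) becomes $-p_{12}^2=0$. So $B(x,y)=0$.

**Step 3: the invariant.** *This step separates $S$ from $S'$.* Proposition 12 with $A=\mathbb Z$ gives an additive $\Gamma_*$-invariant $F$ with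
$$F(1_S)=2B(e_1,e_2)=2,\qquad F(1_{S'})=2B(a,b)=0.$$
If $S$ were cut into $A_i$ with translates $A_i+\gamma_i$ forming $S'$, then $F(1_S)=\sum F(1_{A_i})=\sum F(1_{A_i+\gamma_i})=F(1_{S'})$, a contradiction. $\blacksquare$

## 8. Slicing in higher dimensions

*Proof of Theorem 8.* For $d=2$ this is Theorem 7. Let $d\ge3$, $\Gamma=\Gamma_*\times\mathbb Q^{d-2}$, $Q=[0,1]^{d-2}$, and
$$S_d=P(e_1,e_2)\times Q,\qquad S_d'=P(a,b)\times Q.$$
$\Gamma$ is dense, and countable, hence proper. Both volumes are $1$, and both sets are parallelotopes with edge vectors in $\Gamma$, so all Hadwiger invariants vanish by Lemma 6. Suppose the two sets were $\Gamma$-equidecomposable. Cutting further, we may assume that the pieces $A_i$ are simplices, with translates $A_i+(\gamma_i,\lambda_i)$, $\gamma_i\in\Gamma_*$, $\lambda_i\in\mathbb Q^{d-2}$. Let $m$ be a common denominator, so that all $\lambda_i\in\Lambda_0:=\frac1m\mathbb Z^{d-2}$.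

**Step 1: good slices.** *This step finds a coset of $\Lambda_0$ over which everything slices into polygons.* For $z\in\mathbb R^{d-2}$ write $A^z=\{x\in\mathbb R^2:(x,z)\in A\}$, and let $\mathrm{pr}$ be the projection to $\mathbb R^{d-2}$. If $T$ is a simplex, the interior of $\mathrm{pr}\,T$ is $\mathrm{pr}(\operatorname{int}T)$. So for $z\notin\partial(\mathrm{pr}\,T)$, a null set of exceptions, $T^z$ is empty or the slice meets $\operatorname{int}T$, and then $T^z$ is a convex polygon. By Fubini's theorem, for almost every $z$ the slices of the $A_i$ partition $S_d^z$ up to null sets, and the slices of the $A_i+(\gamma_i,\lambda_i)$ partition $S_d'^z$. Let $Z$ be the null set of $z$ for which something fails or some coordinate lies in $\frac1m\mathbb Z$. Since $\Lambda_0$ is countable, $Z+\Lambda_0$ is null. Choose $z_0$ outside it; then every $z\in z_0+\Lambda_0$ is good.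

**Step 2: summation.** *This step sums the planar invariant $F$ of Section 7 over the coset.* Write $F(A)$ for $F(1_A)$. The slice of $A_i+(\gamma_i,\lambda_i)$ at $z$ is $A_i^{z-\lambda_i}+\gamma_i$. All sums below are finite, and $z$ runs over $z_0+\Lambda_0$:
$$\sum_zF(S_d'^z)=\sum_i\sum_zF(A_i^{z-\lambda_i}+\gamma_i)=\sum_i\sum_zF(A_i^{z-\lambda_i})=\sum_i\sum_zF(A_i^z)=\sum_zF(S_d^z).$$
The third equality holds because $\lambda_i\in\Lambda_0$. As no coordinate of $z_0$ lies in $\frac1m\mathbb Z$, exactly $m^{d-2}$ points of $z_0+\Lambda_0$ lie in $Q$. Over these, the slices are $P(a,b)$ and $P(e_1,e_2)$; elsewhere they are empty. So the left side is $0$ and the right side is $2m^{d-2}$, a contradiction. $\blacksquare$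

## 9. Planar groups dense only along a line

We turn to Theorem 9. Part (1) asserts that equal classes imply equidecomposability. Lemmas 4 and 5 do this for dense and for discrete groups; the groups in between remain. For $\Gamma\subset\mathbb Re_1$ the volume comparison of Lemma 4 is false: a tall thin rectangle does not fit into a low wide one by horizontal moves. One must compare the lengths of horizontal slices instead. That comparison needs a positive lower bound on slice lengths, which is missing near the tips of triangles; the tips are handled by $\delta$.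

**Lemma 13.** Let $\Gamma\le\mathbb R^2$ be neither dense nor discrete. Then $[X]=[Y]$ implies $X\sim Y$.

*Proof.* **Step 1: reduction to horizontal translations.** *This step reduces to $\Gamma=\Gamma_1\subset\mathbb Re_1$, dense in $\mathbb Re_1$.* A closed subgroup of $\mathbb R^2$ is (subspace) $\oplus$ (discrete), so $\overline\Gamma=V$ or $V\oplus\mathbb Zw$ with a line $V$, which we make $\mathbb Re_1$ by a linear change of coordinates. $V$ is open in $\overline\Gamma$, so $\Gamma_1:=\Gamma\cap V$ is dense in $V$. If $\overline\Gamma\ne V$, the image of $\Gamma$ in the discrete group $\overline\Gamma/V\cong\mathbb Z$ is dense, hence everything. After a further linear change fixing $V$, an element of $\Gamma$ that maps to a generator is $e_2$, and $\Gamma=\Gamma_1\oplus\mathbb Ze_2$. In that case cut $X,Y$ at integer heights and move the parts by multiples of $e_2$ into $\mathbb R\times[0,1]$, which gives $\tilde X\sim X$ and $\tilde Y\sim Y$. The map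
$$f\mapsto\sum_n\big[(f\,1_{\mathbb R\times[n,n+1]})(\cdot+ne_2)\big]\in\Pi_{\Gamma_1}$$
is invariant under $\Gamma_1$ and under $e_2$ (the shift only renumbers the terms), so $[\tilde X]=[\tilde Y]$ in $\Pi_{\Gamma_1}$. Hence it suffices to treat $\Gamma=\Gamma_1\subset\mathbb Re_1$.

**Step 2: reduction to one strip of trapezoids.** *This step makes the slice length affine.* Let $\ell_X(y)$ be the total length of the slice of $X$ at height $y$, members counted separately. It is additive and $\Gamma_1$-invariant, so $\ell_X=\ell_Y$ off finitely many heights. Triangulate the members of $X$ and $Y$ and cut at the heights of all vertices. Restriction to a horizontal strip commutes with $\Gamma_1$, so the restrictions have equal classes and the strips can be treated one at a time. So $X,Y$ are lists of trapezoids in $\mathbb R\times[a,b]$ with horizontal sides on $y=a$ and $y=b$, one of them possibly of length $0$. Then $\ell=\ell_X=\ell_Y$ is affine on $(a,b)$. If one of $X,Y$ is empty, so is the other. Otherwise $\ell>0$ on $(a,b)$.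

**Step 3: strips whose slices shrink to zero.** *This step treats $\ell(a^+)=0$; the case $\ell(b^-)=0$ is symmetric.* All members are triangles with apex on $y=a$ and base on $y=b$. Translate them by $\Gamma_1$ so that all apexes lie in a fixed set of representatives of the line $y=a$ modulo $\Gamma_1$. This gives $X'\sim X$ and $Y'\sim Y$. For a representative $p$ let $f_p$ be the sum of the indicators of the triangles of $X'$ with apex $p$ minus the same for $Y'$. Let $L\ni p$ be a non-horizontal line. Since $[X']=[Y']$,
$$\sum_{\gamma\in\Gamma_1}\delta_{1_{X'}-1_{Y'}}(p+\gamma,L+\gamma)=0 .$$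
At height $a$, only apexes contribute on non-horizontal lines, and the apexes are representatives, so only $\gamma=0$ contributes, and only triangles with apex $p$. Thus $\delta_{f_p}(p,L)=0$. Every lateral edge on $L$ of a triangle with apex $p$ runs from $p$ to height $b$. So the jump of $f_p$ across $L$ is constant on $L\cap\{a<y<b\}$ and zero on $L$ outside, and the constant is $\pm\delta_{f_p}(p,L)=0$. Hence $f_p$ has no jumps in the open strip. It has bounded support, so $f_p=0$. Therefore $1_{X'}=1_{Y'}$, and (M1) gives $X\sim X'\sim Y'\sim Y$.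

**Step 4: a comparison by slice lengths.** *This step replaces the volume comparison of Lemma 4.* Statement: if $U,V$ are multipolygons in $\mathbb R\times[a,b]$ with $\ell_U+\eta\le\ell_V$ off finitely many heights, $\eta>0$, then $U\le V$. Triangulate and cut at the heights of all vertices, so that over each resulting substrip $U$ and $V$ consist of at most $K$ trapezoids each, with lateral sides $x=\alpha+\beta y$, $|\beta|\le C$. There $\ell_U,\ell_V$ are continuous, so the inequality holds at every height in the open substrip. Cut further into strips of height at most $h$, where $2KCh<\eta$. Within such a strip a lateral side moves by at most $Ch/2$ from its mid-height position. So a trapezoid of mid-height length $\lambda$ lies in a full-height rectangle of width $\lambda+Ch$ and, if $\lambda>Ch$, contains a full-height rectangle of width $\lambda-Ch$. Hence $U$ is covered, trapezoid by trapezoid, by rectangles of total width at most $\ell_U+KCh$, and $V$ contains rectangles in distinct trapezoids of total width at least $\ell_V-KCh$, which is larger (values at mid-height). By the comparison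 in Lemma 4 for $d=1$ and the dense group $\Gamma_1$, multiplied by the height interval, the first rectangles fit piecewise into the second. So $U\le V$ over each strip, hence altogether.

**Step 5: strips with slices bounded below.** *This step cancels when $\ell\ge m>0$ on $(a,b)$, the only case left.* By (M3) $X+A\sim Y+A$. All moves are horizontal, so we may restrict everything to the strip and take $A$ inside it. Cut $A$, member by member, along vertical lines into parts $c$ with $\ell_c\le m/4$, and cancel them successively. At each step $x+c=y+c$ and $\ell_x=\ell_y\ge m$. In (M2), $\ell_{r_{22}}\le\ell_c\le m/4$ and $\ell_{r_{11}}=\ell_x-\ell_{r_{12}}\ge\ell_x-\ell_c\ge3m/4$, off finitely many heights. By Step 4 with $\eta=m/2$, $r_{22}\le r_{11}$, and (M4) gives $x=y$. $\square$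

*Proof of Theorem 9(1).* If $S\sim S'$, then $[S]=[S']$. For the converse, $\Gamma$ is dense, discrete, or neither, and Lemma 4, Lemma 5 or Lemma 13 applies. The lemmas hold for multipolygons, so the statement does as well. $\blacksquare$

## 10. The incidence graph of points and lines

For Theorem 9(2) we need to know which classes have vanishing Hadwiger invariants and that $\rho$ is injective. Proposition 12 goes part of the way: with $A=N(\Gamma)$ and $B(v,w)$ the class of $v\wedge w$, it produces $F$ with $F(\rho(x))=2x$, once $\rho$ is known to exist. So $\rho(x)=0$ gives $2x=0$ only, and elements of order $2$ escape. They do occur, by Corollary 11. To get the exact answer we compute $\Pi_\Gamma$ by group homology.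

**Lemma 14.** With $\partial(x,\ell)=x-\ell$ and $\epsilon(x)=\epsilon(\ell)=1$, the following sequence of $\Gamma$-modules is exact:
$$0\to\Pi\xrightarrow{\ \delta\ }\mathbb Z[I]\xrightarrow{\ \partial\ }\mathbb Z[X]\oplus\mathbb Z[Y]\xrightarrow{\ \epsilon\ }\mathbb Z\to0. \tag{5}$$

*Proof.* All maps commute with translations. The last part is the chain complex of the graph with vertex set $X\sqcup Y$ and edge set $I$. This graph is connected: two points are joined through a line containing both, and each line contains a point. So $\epsilon$ is onto and $\ker\epsilon=\operatorname{im}\partial$. The kernel of $\partial$ consists of the finitely supported $z$ on $I$ whose sums over each point and over each line vanish, so $\delta_f\in\ker\partial$ by (2).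

*Injectivity of $\delta$.* If $\delta_f=0$, every $j_\ell$ is constant off finitely many points with compact support, hence $0$. So $f$, which is constant on the cells of a finite line arrangement, takes the same value on cells that share an edge, hence on all cells; as its support is bounded, $f=0$.

*Surjectivity onto $\ker\partial$.* For $p\ne q$ put $s(p,q)=(q,\ell_{pq})-(p,\ell_{pq})$, where $\ell_{pq}$ is the line through $p$ and $q$; put $s(p,p)=0$. Let $z\in\ker\partial$. Its coefficients on each line sum to $0$, so $z=\sum_in_is(p_i,q_i)$. Its coefficients at each point sum to $0$, so $\sum n_i(q_i-p_i)=0$ in $\mathbb Z[X]$. Fix a point $o$ and let $T_i\in\Pi$ be the signed indicator of the triangle $o,p_i,q_i$: positive if counterclockwise, negative if clockwise, $0$ if degenerate. Then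
$$\delta_{T_i}=s(o,p_i)+s(p_i,q_i)+s(q_i,o).$$
In the counterclockwise case this is the description of $\delta$ by edges; the clockwise case follows since $s(q,p)=-s(p,q)$; in the degenerate case the right side telescopes to $0$ on a single line. Therefore
$$z-\sum n_i\delta_{T_i}=\sum n_i\big(s(o,q_i)-s(o,p_i)\big)=0,$$
because $x\mapsto s(o,x)$ extends linearly to $\mathbb Z[X]$ and $\sum n_i(q_i-p_i)=0$. $\square$

We recall what is needed about group homology. For a $\Gamma$-module $M$, $H_n(\Gamma,M)$ is the homology of the bar complex, which in low degrees has generators $m$, $[v]\otimes m$, $[v|w]\otimes m$ and boundary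
$$\partial([v]\otimes m)=vm-m,\qquad\partial([v|w]\otimes m)=[w]\otimes vm-[v+w]\otimes m+[v]\otimes m .$$
So $H_0(\Gamma,M)=M_\Gamma$. The following are textbook facts.

1. (H1) A short exact sequence of modules gives a long exact sequence in homology. The connecting map lifts a cycle to the middle module and takes the boundary of the lift.
2. (H2) Shapiro's lemma: for $G\le\Gamma$ the map $[g_1|\dots|g_n]\mapsto[g_1|\dots|g_n]\otimes G$ induces $H_n(G,\mathbb Z)\cong H_n(\Gamma,\mathbb Z[\Gamma/G])$. Followed by the augmentation $\mathbb Z[\Gamma/G]\to\mathbb Z$, it is the map induced by the inclusion $G\subset\Gamma$. With $G=0$: $H_n(\Gamma,\mathbb Z[T])=0$ for $n\ge1$ if $\Gamma$ acts freely on the set $T$.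
3. (H3) For abelian $G$, $H_1(G,\mathbb Z)=G$ via $[v]\mapsto v$, and $\Lambda^2G\cong H_2(G,\mathbb Z)$ naturally via $v\wedge w\mapsto[v|w]-[w|v]$ (K. S. Brown, *Cohomology of Groups*, Ch. V §6).

Let $K=\ker\epsilon=\operatorname{im}\partial$, so that (5) splits into
$$0\to\Pi\to\mathbb Z[I]\to K\to0,\qquad0\to K\to\mathbb Z[X]\oplus\mathbb Z[Y]\to\mathbb Z\to0.$$
$\Gamma$ acts freely on $X$ and $I$, so $H_n(\Gamma,\mathbb Z[X])=H_n(\Gamma,\mathbb Z[I])=0$ for $n\ge1$. As $\mathbb Z[Y]=\bigoplus_{\ell\in Y/\Gamma}\mathbb Z[\Gamma/(\Gamma\cap U_\ell)]$, (H2) gives $H_n(\Gamma,\mathbb Z[Y])=\bigoplus_{\ell\in Y/\Gamma}H_n(\Gamma\cap U_\ell,\mathbb Z)$, and $\epsilon$ induces the maps coming from the inclusions $\Gamma\cap U_\ell\subset\Gamma$. The two long exact sequences now contain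
$$0\to H_1(\Gamma,K)\xrightarrow{\ \partial_1\ }\Pi_\Gamma\to\mathbb Z[I]_\Gamma, \tag{6}$$
$$\bigoplus_{\ell\in Y/\Gamma}\Lambda^2(\Gamma\cap U_\ell)\to\Lambda^2\Gamma\xrightarrow{\ \partial_2\ }H_1(\Gamma,K)\xrightarrow{\ \kappa\ }\bigoplus_{\ell\in Y/\Gamma}(\Gamma\cap U_\ell). \tag{7}$$

## 11. The classes on which all Hadwiger invariants vanish

*Proof of Theorem 9(2).* **Step 1: rank $0$ invariants.** *This step identifies their common kernel with $H_1(\Gamma,K)$.* $\mathbb Z[I]_\Gamma$ is free on $I/\Gamma$. The coefficient of the image of $[f]$ at the orbit of $(x,\ell)$ is $\sum_\gamma\delta_f(x+\gamma,\ell+\gamma)$, which by Section 5 is $\pm H_\Phi(f,\Gamma)$ for a $0$-flag with $V_0=\{x\}$, $V_1=\ell$. By (6), the rank $0$ invariants of $[f]$ vanish if and only if $[f]=\partial_1\xi$ for a (unique) $\xi\in H_1(\Gamma,K)$.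

**Step 2: rank $1$ invariants.** *This step shows that, given Step 1, they are $\kappa(\xi)$.* Let the rank $0$ invariants of $[f]$ vanish. Then $\delta_f$ is zero in $\mathbb Z[I]_\Gamma$, so
$$\delta_f=\sum_in_i(\gamma_iz_i-z_i),\qquad z_i=(x_i,\ell_i)\in I .$$
The chain $\sum n_i[\gamma_i]\otimes z_i$ over $\mathbb Z[I]$ has boundary $\delta_f$ and maps to the cycle $\sum n_i[\gamma_i]\otimes\partial z_i$ over $K$. By (H1) the class of this cycle is sent to $[f]$ by $\partial_1$, so it is $\xi$. Since $\partial z_i=x_i-\ell_i$, the image of $\xi$ in $H_1(\Gamma,\mathbb Z[Y])$ is the class of $-\sum n_i[\gamma_i]\otimes\ell_i$. For an orbit $O\subset Y$ of lines with direction $U$, the composite $\Gamma\cap U\cong H_1(\Gamma,\mathbb Z[O])\to H_1(\Gamma,\mathbb Z)=\Gamma$ is the inclusion, and it sends $[\gamma]\otimes\ell$-chains to the corresponding sums of $\gamma$'s. So the $O$-component of $\kappa(\xi)$ is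
$$-\sum_{\ell_i\in O}n_i\gamma_i\in\Gamma\cap U .$$

On the other hand, let $e$ be a unit vector of $U$ and orient all lines of $O$ by $e$. A step function on a line $\ell'$ is a combination of indicators of intervals $[p,q]$, for each of which the integral is $\langle q,e\rangle-\langle p,e\rangle$; so $\int_{\ell'}j_{\ell'}=\sum_x\delta_f(x,\ell')\langle x,e\rangle$. The distinct translates of a $1$-flag $\Phi$ with $V_1\in O$ correspond to the lines of $O$. Hence
$$\pm H_\Phi(f,\Gamma)=\sum_{\ell'\in O}\sum_{x\in\ell'}\delta_f(x,\ell')\langle x,e\rangle=\sum_{\ell_i\in O}n_i\big(\langle x_i+\gamma_i,e\rangle-\langle x_i,e\rangle\big)=\Big\langle\sum_{\ell_i\in O}n_i\gamma_i,\,e\Big\rangle .$$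
Since $\langle\cdot,e\rangle$ is injective on $U$, all rank $1$ invariants of $[f]$ vanish if and only if $\kappa(\xi)=0$.

**Step 3: the kernel as an abstract group.** *This step reads off the answer from (7).* By Steps 1 and 2 the subgroup on which all Hadwiger invariants vanish is $\partial_1(\ker\kappa)=\partial_1\partial_2(\Lambda^2\Gamma)$. As $\partial_1$ is injective, this is isomorphic to $\Lambda^2\Gamma$ modulo the image of $\bigoplus_\ell\Lambda^2(\Gamma\cap U_\ell)$. Every $U$ is the direction of some line, so the quotient is $N(\Gamma)$.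

**Step 4: the map is given by parallelograms.** *This step computes $\partial_1\partial_2(v\wedge w)$.* Let $v,w\in\Gamma$ with $\det(v,w)>0$, and let $p\in X$. Lift $[v|w]-[w|v]$ to $([v|w]-[w|v])\otimes p$. Its boundary is
$$[w]\otimes\big((p+v)-p\big)-[v]\otimes\big((p+w)-p\big),$$
a cycle over $K$ that represents $\partial_2(v\wedge w)$. Since $\partial s(p,q)=q-p$, it lifts to $[w]\otimes s(p,p+v)-[v]\otimes s(p,p+w)$ over $\mathbb Z[I]$, with boundary
$$s(p+w,p+v+w)-s(p,p+v)-s(p+v,p+v+w)+s(p,p+w)=-\delta_{1_{p+P(v,w)}} ;$$
compare the four edges of $p+P(v,w)$ in counterclockwise order. So $\partial_1\partial_2(v\wedge w)=-[p+P(v,w)]$ for every $p$; take $p=0$. Put $\rho=-\partial_1\partial_2$, as a map on $N(\Gamma)$. Then $\rho(v\wedge w)=[P(v,w)]$ if $\det(v,w)>0$. If $\det(v,w)<0$, antisymmetry gives $\rho(v\wedge w)=-\rho(w\wedge v)=-[P(v,w)]$. If $\det(v,w)=0$, then $v,w$ lie in a common $U$ and $v\wedge w=0$ in $N(\Gamma)$. So $\rho$ is the stated map, and $\mathrm{vol}(\rho(v\wedge w))=\det(v,w)$. $\blacksquare$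

*Proof of Theorem 9(3).* Suppose $\det$ is injective on $N(\Gamma)$, and $S,S'$ have equal area and equal Hadwiger invariants. By (2), $[S]-[S']=\rho(x)$ for some $x\in N(\Gamma)$, and $\det x=\mathrm{vol}(\rho(x))=0$. So $x=0$, $[S]=[S']$, and $S\sim S'$ by (1).

Conversely, let $0\ne x\in N(\Gamma)$ with $\det x=0$. Drop parallel pairs, which are $0$ in $N(\Gamma)$, and use antisymmetry to write $x=\sum_iv_i\wedge w_i-\sum_jv_j'\wedge w_j'$ with all determinants positive. Both sums are nonempty, since $\det x=0$ and $x\ne0$. Let $S$ be a union of disjoint $\Gamma$-translates of the $P(v_i,w_i)$, and $S'$ a union of disjoint $\Gamma$-translates of the $P(v_j',w_j')$; these exist because $\Gamma\ne0$ and multiples of a nonzero element move sets arbitrarily far. The areas agree since $\det x=0$, and all Hadwiger invariants vanish by Lemma 6. But $[S]-[S']=\rho(x)\ne0$ by (2), so $S,S'$ are not $\Gamma$-equidecomposable. $\blacksquare$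

## 12. Ranks up to three, subfields, and a class of order two

*Proof of Corollary 10.* By Theorem 9(3) we check that $\det$ is injective on $N(\Gamma)$ in each case.

**Rank at most $3$.** *Here every element is a multiple of a single symbol.* An element $x\in\Lambda^2\Gamma$ comes from $\Lambda^2\Gamma_0$ with $\Gamma_0$ finitely generated, so $\Gamma_0\cong\mathbb Z^r$, $r\le3$. We claim that every element of $\Lambda^2\mathbb Z^r$ has the form $m\,a\wedge b$. For $r\le2$ this is clear. For $r=3$, $\omega\mapsto(z\mapsto\omega\wedge z)$ identifies $\Lambda^2\mathbb Z^3$ with $(\mathbb Z^3)^*$. A nonzero functional is an integer multiple of a primitive, hence surjective, functional $\varphi$. Let $a,b$ be a basis of $\ker\varphi$ and complete it by $c$ to a basis of $\mathbb Z^3$. The functional of $a\wedge b$ also kills $a,b$, and both take values $\pm1$ at $c$, so $\varphi$ corresponds to $\pm a\wedge b$. Now let $\det x=m\det(a,b)=0$. Then $m=0$, or $a,b\in\Gamma\cap U$ for some $U$. Either way $x=0$ in $N(\Gamma)$.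

**Non-dense groups.** *Here one direction is split off.* If $\Gamma$ lies in a line $U$, then $\Gamma=\Gamma\cap U$ and $N(\Gamma)=0$. If $\Gamma$ is discrete, its rank is at most $2$, which is covered. Otherwise, by Step 1 of Lemma 13, $\Gamma=\Gamma_1\oplus\mathbb Zw$ with $\Gamma_1$ in a line and $w$ not in it. Then $N(\Gamma)$ is a quotient of $\Lambda^2\Gamma/\Lambda^2\Gamma_1$, so $\gamma\mapsto\gamma\wedge w$ maps $\Gamma_1$ onto $N(\Gamma)$. The composite $\gamma\mapsto\det(\gamma,w)$ is injective on $\Gamma_1$, so $\det$ is injective on $N(\Gamma)$.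

**$\Gamma=K^2$.** *Here scalars can be moved from one factor to the other.* Modulo parallel pairs, $N(\Gamma)$ is generated by the biadditive symbols $[x,y]=xe_1\wedge ye_2$, $x,y\in K$. For $x,y,t\in K$ the vectors $x(e_1+te_2)$ and $y(e_1+te_2)$ are parallel, which gives $[x,yt]-[y,xt]=0$. With $y=1$: $[x,t]=[1,xt]$. So every element of $N(\Gamma)$ is $[1,k]$ for some $k\in K$, and its determinant is $k$. So $\det$ is injective. The sharpness of rank $3$ is Theorem 7, since $\Gamma_*$ has rank $4$. $\blacksquare$

*Proof of Corollary 11.* Let $t=\sqrt2$, $s=\sqrt3$, and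
$$f_1=(1,0),\quad f_2=(t,0),\quad f_3=\left(-\tfrac12,\tfrac12\right),\quad f_4=\left(\tfrac t2,\tfrac s2\right).$$
**Step 1: the group.** *This step sets up coordinates.* If $\sum n_if_i=0$, the second coordinate gives $n_3+n_4s=0$, so $n_3=n_4=0$, and then $n_1+n_2t=0$ gives $n_1=n_2=0$. So the $f_i$ are independent over $\mathbb Z$; let $\Gamma$ be their span, of rank $4$. For $x\wedge y$ with coordinates $p_{ij}$ in this basis,
$$\det(x,y)=\tfrac12p_{13}+\tfrac s2p_{14}+\tfrac t2p_{23}+\tfrac{st}2p_{24}-\tfrac{s+t}4p_{34}.$$

**Step 2: all parallel pairs.** *This step determines $\sum_U\Lambda^2(\Gamma\cap U)$.* As $1,s,t,st$ are independent over $\mathbb Q$, $\det(x,y)=0$ if and only if $p_{13}=p_{24}=0$ and $2p_{14}=2p_{23}=p_{34}$. The Plücker identity becomes $p_{34}\big(p_{12}+\tfrac14p_{34}\big)=0$. If $p_{34}=0$, then $x\wedge y=p_{12}\,f_1\wedge f_2$. Otherwise $p_{34}=-4p_{12}$ and $p_{14}=p_{23}=-2p_{12}$, and then $x\wedge y=-p_{12}\,c\wedge c'$ with $c=f_1+2f_3=(0,1)$ and $c'=-f_2+2f_4=(0,s)$, because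
$$c\wedge c'=-f_1\wedge f_2+2f_1\wedge f_4+2f_2\wedge f_3+4f_3\wedge f_4 .$$
Both $f_1,f_2$ and $c,c'$ are parallel pairs. Hence $\sum_U\Lambda^2(\Gamma\cap U)=\mathbb Z\,f_1\wedge f_2+\mathbb Z\,c\wedge c'$.

**Step 3: an element of order two.** *This step exhibits it in the kernel of $\det$.* Let
$$\zeta=f_1\wedge f_4+f_2\wedge f_3+2f_3\wedge f_4 .$$
Then $2\zeta=c\wedge c'+f_1\wedge f_2$, so $2\zeta=0$ in $N(\Gamma)$ and $\det\zeta=0$. But every element of $\mathbb Z\,f_1\wedge f_2+\mathbb Z\,c\wedge c'$ has an even coefficient at $f_1\wedge f_4$, and that of $\zeta$ is $1$. So $\zeta$ has order exactly $2$ in $N(\Gamma)$.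

**Step 4: the polygons.** *This step translates $\zeta$ into shapes.* We have $\det(f_1,f_4)=\frac s2>0$, $\det(f_2,f_3)=\frac t2>0$, and $\det(f_3,f_4)=-\frac{s+t}4<0$. Let $S$ be a disjoint union of $\Gamma$-translates of $P(f_1,f_4)$ and $P(f_2,f_3)$, and $S'$ a disjoint union of two $\Gamma$-translates of $P(f_3,f_4)$. Both areas are $\frac{s+t}2$, and all Hadwiger invariants vanish by Lemma 6. By Theorem 9(2),
$$[S]-[S']=[P(f_1,f_4)]+[P(f_2,f_3)]-2[P(f_3,f_4)]=\rho(\zeta)\ne0 ,$$
so $S$ and $S'$ are not $\Gamma$-equidecomposable. But $2[S]-2[S']=\rho(2\zeta)=0$. By Theorem 9(1), the union of two disjoint $\Gamma$-translates of $S$ is $\Gamma$-equidecomposable with the union of two disjoint $\Gamma$-translates of $S'$. If $J$ is an additive $\Gamma$-invariant with values in a torsion-free group, then $2J(S)=2J(S')$, so $J(S)=J(S')$. $\blacksquare$
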